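
\newtheorem{theorem}{Theorem}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{conjecture}[theorem]{Conjecture}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}

\title{Zero-sum subsequences along covers of the integers:\\ the conjecture for groups that are not $p$-groups is false}


\begin{abstract}
Let $G$ be a finite abelian group with Davenport constant $D(G)$. Sun conjectured that if residue classes $a_s(n_s)$, $1\le s\le k$, cover every integer at least $D(G)$ times, then for all integers $m_s$ and all $c_s\in G$ there is a nonempty $I\subseteq\{1,\dots,k\}$ with $\sum_{s\in I}c_s=0$ and $\sum_{s\in I}m_s/n_s\in\mathbb Z$. This holds when $G$ is a $p$-group. We show that it fails for every other finite abelian group, the smallest being $\mathbb Z_6$, and that for these groups no covering multiplicity is large enough. The idea is to choose the system so that integrality of $\sum_{s\in I}m_s/n_s$ forces $\sum_{s\in I}c_s$ to be the value of a $G$-valued polynomial at a $0$-$1$ vector. When two primes are available, there are such polynomials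 that vanish only at the origin and whose degree is arbitrarily small compared with the number of variables. We also determine, for every abelian group, the multiplicities that suffice.
\end{abstract}

\section{The question and the answer}

For $a\in\mathbb Z$ and a positive integer $n$ write $a(n)=a+n\mathbb Z$, and write $[1,k]=\{1,\dots,k\}$. A finite system $\{a_s(n_s)\}_{s=1}^k$ of residue classes is an \emph{$m$-cover} of $\mathbb Z$ if every integer lies in at least $m$ of the classes, counted with multiplicity. The \emph{Davenport constant} $D(G)$ of a finite abelian group $G$ is the least positive integer $\ell$ such that every sequence of $\ell$ elements of $G$ has a nonempty zero-sum subsequence. For example $D(\mathbb Z_n)=n$: among the $n+1$ partial sums (including the empty one) of a sequence of length $n$ two coincide, while $n-1$ copies of $1$ have no nonempty zero-sum subsequence.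

For an abelian group $G$ and an integer $m\ge1$, let $\mathcal P(G,m)$ be the following statement.

\begin{quote}
For every $m$-cover $\{a_s(n_s)\}_{s=1}^k$ of $\mathbb Z$, all $m_1,\dots,m_k\in\mathbb Z$ and all $c_1,\dots,c_k\in G$, there is a nonempty $I\subseteq[1,k]$ such that
\[
\sum_{s\in I}c_s=0\qquad\text{and}\qquad\sum_{s\in I}\frac{m_s}{n_s}\in\mathbb Z .
\]
\end{quote}

An $(m+1)$-cover is an $m$-cover, so $\mathcal P(G,m)$ implies $\mathcal P(G,m+1)$. The question is for which $m$ the statement holds.

Two extreme cases show what is being combined. If the cover consists of $m$ copies of $0(1)=\mathbb Z$, the integrality condition is empty, and $\mathcal P(G,m)$ asks that every sequence of length $m$ in $G$ have a nonempty zero-sum subsequence. So for finite $G$ no $m<D(G)$ can work. If $G$ is trivial, the zero-sum condition is empty, and what remains is a property of covers: some nonempty subfamily of the fractions $m_s/n_s$ has an integral sum. This is true already for $m=1=D(G)$ (a short proof is in Section~\ref{sec:class}). The boldest guess compatible with the first case is that $m=D(G)$ always suffices. For $p$-groups it does.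

\begin{theorem}[Sun \cite{Sun}]\label{thm:sun}
Let $p$ be a prime, let $G\cong\mathbb Z_{p^{\alpha_1}}\oplus\dots\oplus\mathbb Z_{p^{\alpha_r}}$, and put $d^*(G)=\sum_{i=1}^r(p^{\alpha_i}-1)$. Then $\mathcal P(G,d^*(G)+1)$ holds.
\end{theorem}

By a theorem of Olson \cite{Olson}, $D(G)=d^*(G)+1$ for a finite abelian $p$-group $G$, so Theorem~\ref{thm:sun} is best possible. The conjecture asks for the same in all finite abelian groups.

\begin{conjecture}[Sun \cite{Sun}]\label{conj}
$\mathcal P(G,D(G))$ holds for every finite abelian group $G$.
\end{conjecture}

The conjecture is false, and raising the multiplicity does not repair it.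

\begin{theorem}\label{thm:main}
Let $G$ be an abelian group containing elements of two distinct prime orders. Then $\mathcal P(G,m)$ is false for every $m\ge1$. Moreover, for each $m$ there is a counterexample in which every $n_s$ is squarefree and $\gcd(m_s,n_s)=1$ for all $s$, and in which, if $m\ge2$, the classes $a_s(n_s)$ are pairwise distinct.
\end{theorem}

In particular $\mathcal P(\mathbb Z_6,6)$ is false although $D(\mathbb Z_6)=6$. The last sentence of the theorem shows that the failure is not caused by repeated classes or by numerators that make the integrality condition degenerate. Together with the theorems of Sun and Olson we obtain a complete answer.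

\begin{theorem}\label{thm:class}
Let $G$ be an abelian group.
\begin{enumerate}
\item[(i)] If $G$ is a finite $p$-group for some prime $p$ (possibly trivial), then $\mathcal P(G,m)$ holds if and only if $m\ge D(G)=d^*(G)+1$.
\item[(ii)] Otherwise $\mathcal P(G,m)$ fails for every $m\ge1$.
\end{enumerate}
\end{theorem}

Taking $m=D(G)$ for finite $G$ gives the following.

\begin{corollary}
Among finite abelian groups, Conjecture~\ref{conj} holds exactly for those of prime power order, including the trivial group.
\end{corollary}

Section~\ref{sec:small} shows the mechanism on an example that can be verified by hand. Section~\ref{sec:reduction} turns it into a general statement: a $G$-valued polynomial of degree at most $d$ with coefficients of finite order that vanishes at $0$ but at none of $1,\dots,L$ produces a counterexample to $\mathcal P(G,m)$ whenever $L\ge(m-1)d+1$. Section~\ref{sec:poly} constructs such polynomials with $L/d$ as large as we like and proves Theorem~\ref{thm:main}. Section~\ref{sec:class} completes the classification.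

\section{The mechanism on three switches}\label{sec:small}

Given a system of classes with fractions $m_s/n_s$ and group elements $c_s$, call a subfamily \emph{integral} if its fractions have an integral sum, and call the sum of its group elements its \emph{group sum}. To refute $\mathcal P(G,m)$ we need an $m$-cover whose nonempty integral subfamilies all have nonzero group sum. Let us do this for $G=\mathbb Z_6$ and $m=2$.

\medskip
\noindent\textbf{The target.} We will have three special classes, thought of as switches $x_1,x_2,x_3\in\{0,1\}$, where $x_i=1$ means that class $i$ is selected. The remaining classes will be arranged so that integrality forces the group sum to be $k^2$, where $k=x_1+x_2+x_3$. Since $k^2\not\equiv0\pmod 6$ for $k=1,2,3$, this is what we want. As $x_i^2=x_i$,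
\[
k^2=\sum_i x_i+2\sum_{i<j}x_ix_j .
\]
The linear part causes no trouble: give each switch the group element $1$. The difficulty is to produce the products $x_ix_j$, because group sums are additive over the selected classes.

\medskip
\noindent\textbf{A gadget for a product.} Fix a pair $S=\{i,j\}$ and an odd prime $p$, and put $\tau=(p+1)/2$. Introduce the block of classes $1(p),2(p),\dots,(p-1)(p)$, each with fraction $1/p$ and the same group element $c$, and add $-\tau/p$ to the fractions of switches $i$ and $j$. If all other contributions to the fractions of the system have denominators prime to $p$, integrality forces the number $j_S\in[0,p-1]$ of selected block classes to satisfy $j_S\equiv\tau(x_i+x_j)\pmod p$. For $x_i+x_j=0,1,2$ this gives $j_S=0,\ \tau,\ 2\tau-p=1$. In each case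
\[
j_S=\tau(x_i+x_j)-p\,x_ix_j ,
\]
since reduction modulo $p$ takes place exactly when both switches are on. The block contributes $j_Sc$ to the group sum. Its linear part $\tau c(x_i+x_j)$ can be cancelled by subtracting $\tau c$ from the group elements of switches $i$ and $j$, and what remains is $-pc\,x_ix_j$. In $\mathbb Z_6$ we can solve $-pc=2$ if $p$ is prime to $6$.

\medskip
\noindent\textbf{The numbers.} Use the primes $5,7,11$ for the pairs $\{1,2\},\{1,3\},\{2,3\}$. Then $\tau=3,4,6$, and $-pc=2$ in $\mathbb Z_6$ gives $c=2,4,2$. Let switch $i$ be the class $0(n_i)$, where $n_i$ is the product of the primes of the pairs containing $i$. The system consists of the three blocks, with $4+6+10=20$ classes, and of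
\[
\begin{array}{c|c|c|c}
\text{switch}&\text{class}&\text{fraction}&\text{group element}\\ \hline
1&0(35)&-\frac35-\frac47&1-3\cdot2-4\cdot4=3\\[2pt]
2&0(55)&-\frac35-\frac6{11}&1-3\cdot2-6\cdot2=1\\[2pt]
3&0(77)&-\frac47-\frac6{11}&1-4\cdot4-6\cdot2=3
\end{array}
\]
with group elements in $\mathbb Z_6$. For each set $I$ of switches there is exactly one choice of the numbers $j_S$ that makes the subfamily integral. For instance, for $I=\{1,2\}$ they are $6-5=1$, $4$, $6$, and the group sum is $3+1+1\cdot2+4\cdot4+6\cdot2=34=4=2^2$. For $I=\{1,2,3\}$ they are $1,1,1$, with sum $3+1+3+2+4+2=15=3=3^2$. For $I=\{1\}$ they are $3,4,0$, with sum $3+3\cdot2+4\cdot4=25=1$. The gadget formula shows that the sum is $|I|^2$ in every case. For $I=\emptyset$ all the $j_S$ are $0$, so the subfamily is empty.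

\medskip
\noindent\textbf{Covering.} Each block covers $x$ once if its prime does not divide $x$, and not at all otherwise. If at least two of $5,7,11$ fail to divide $x$, then $x$ is covered at least twice by blocks. If exactly one fails to divide $x$, that block covers $x$ once, and the switch outside the corresponding pair covers $x$ once more. If all three divide $x$, all three switches cover $x$. So this is a $2$-cover, and $\mathcal P(\mathbb Z_6,2)$ is false.

\medskip
\noindent\textbf{What has to be improved.} For $m\le5$ we could have refuted $\mathcal P(\mathbb Z_6,m)$ with $m$ copies of $0(1)$ and the group element $1$. The conjecture concerns $m=6$, and the example shows how to reach larger multiplicities. With $L$ switches and gadgets for sets of at most $d$ switches, a block that covers $x$ can prevent at most $d$ switches from covering $x$. So multiplicity about $L/d$ can be expected, and we need a polynomial of degree $d$ in $L$ switches that vanishes only at the origin, with $L/d$ large. For $k^2$ in $\mathbb Z_6$ we have $d=2$ and can take at most $L=5$ switches, which is not enough for $m=6$. The next two sections carry out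 the reduction for general $d$ and then find better polynomials.

\section{From polynomials to covers}\label{sec:reduction}

We use $G$-valued polynomials in the number $k$ of switches that are on, written in the binomial basis, that is, functions $k\mapsto\sum_{j=1}^d\binom kj g_j$ with $g_j\in G$. The reason for this basis is that, if exactly $k$ switches are on, $\binom kj$ is the number of $j$-element sets of switches that are all on; it is the sum of all squarefree monomials of degree $j$ in the switches. So $\sum_j\binom kjg_j$ can be built from one gadget for each set of between $2$ and $d$ switches.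

\begin{proposition}\label{prop:reduction}
Let $G$ be an abelian group, let $d,L\ge1$, and let $g_1,\dots,g_d\in G$ be elements of finite order such that
\[
h(k):=\sum_{j=1}^d\binom kj g_j\ne0\qquad\text{for } k=1,\dots,L .
\]
Then $\mathcal P(G,m)$ is false for every $m\ge1$ with $(m-1)d+1\le L$. There is a counterexample with all moduli squarefree and each numerator prime to its modulus, whose classes are pairwise distinct if $d\ge2$ and $L\ge3$.
\end{proposition}

\begin{proof}
\emph{Choice of parameters.} Let $K$ be the subgroup generated by $g_1,\dots,g_d$. It is finite, since the $g_j$ have finite order. Let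
\[
\mathcal V=\{S\subseteq[1,L]:2\le|S|\le d\}
\]
be the set of monomials that need a gadget. For $S\in\mathcal V$ choose pairwise distinct primes $p_S>d^2$ not dividing $|K|$, and put
\[
\tau_S=\lceil p_S/|S|\rceil .
\]
This is the least integer for which $|S|\,\tau_S\ge p_S$. We want the multiples $r\tau_S$ with $r=0,1,\dots,|S|$ to reach $p_S$ only at the last step, and the condition $p_S>d^2$ ensures this. To see it, write $l=|S|$, $p=p_S$, $\tau=\tau_S$. Then $p/l\le\tau<p/l+1$ and $p/l>d^2/l\ge d\ge l$, so
\begin{equation}\label{eq:wrap}
(l-1)\tau<p-\frac pl+(l-1)<p,\qquad p\le l\tau<p+l<2p .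
\end{equation}
(Some lower bound is needed: for $p=5$ and $l=4$ we have $\tau=2$ and already $3\tau>5$.) Since $l\ge2$, \eqref{eq:wrap} also gives $0<\tau_S<p_S$.

Because $p_S$ does not divide $|K|$, multiplication by $p_S$ is a bijection of $K$. Let $c_S\in K$ be the element with
\begin{equation}\label{eq:cS}
p_Sc_S=-g_{|S|} .
\end{equation}

\emph{The system.} It consists of the following classes.
\begin{itemize}
\item \emph{Block $S$}, for $S\in\mathcal V$: the classes $a(p_S)$ with $1\le a\le p_S-1$, each with numerator $1$ and group element $c_S$.
\item \emph{Switch $i$}, for $1\le i\le L$: the class $0(M_i)$ with $M_i=\prod_{S\in\mathcal V,\,S\ni i}p_S$, numerator $\mu_i=-\sum_{S\in\mathcal V,\,S\ni i}\tau_SM_i/p_S$, and group element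
\[
c_i=g_1-\sum_{S\in\mathcal V,\,S\ni i}\tau_Sc_S .
\]
\end{itemize}
Thus the fraction of switch $i$ is $\mu_i/M_i=-\sum_{S\in\mathcal V,\,S\ni i}\tau_S/p_S$. If $i$ lies in no $S\in\mathcal V$, then $M_i=1$ and $\mu_i=0$.

All moduli are squarefree. To see that $\gcd(\mu_i,M_i)=1$, let $S\in\mathcal V$ with $S\ni i$. Every term of $\mu_i$ except the one belonging to $S$ is divisible by $p_S$, while $\tau_SM_i/p_S$ is not, since $0<\tau_S<p_S$ and $M_i$ is squarefree. If $M_i=1$ the gcd is $1$ trivially.

Suppose $d\ge2$ and $L\ge3$. For $i\ne j$ in $[1,L]$ choose $l\in[1,L]\setminus\{i,j\}$. Then $\{i,l\}\in\mathcal V$, and its prime divides $M_i$ but not $M_j$. So the switches are distinct classes. The block classes are distinct from each other, and none is a switch, because every switch contains $0$ and no block class does.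

\emph{The system is an $m$-cover.} Let $x\in\mathbb Z$, put $\mathcal Y=\{S\in\mathcal V:p_S\nmid x\}$, and let $t=|\mathcal Y|$. Block $S$ covers $x$ exactly once if $S\in\mathcal Y$ and not at all otherwise, so the blocks cover $x$ exactly $t$ times. If $t\ge m$ we are done. Let $t\le m-1$. Switch $i$ contains $x$ if and only if $p_S\mid x$ for all $S\in\mathcal V$ with $S\ni i$, that is, if and only if $i$ lies in no member of $\mathcal Y$. Since $\bigcup\mathcal Y$ has at most $td$ elements, at least $L-td$ switches contain $x$, and $x$ is covered at least
\[
t+L-td=L-t(d-1)\ge(m-1)d+1-(m-1)(d-1)=m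
\]
times. This is the only place where $L\ge(m-1)d+1$ is used.

\emph{Integral subfamilies.} Take an integral subfamily, let $I\subseteq[1,L]$ be the set of its switches, and let $j_S\in[0,p_S-1]$ be the number of its classes in block $S$. Its fractions sum to
\[
\sum_{S\in\mathcal V}\frac{j_S-\tau_S|I\cap S|}{p_S}\in\mathbb Z .
\]
The $p_S$ are distinct primes, so multiplying by their product shows that $p_S$ divides $j_S-\tau_S|I\cap S|$ for every $S$. Hence $j_S$ is the residue of $\tau_S|I\cap S|$ in $[0,p_S-1]$. By \eqref{eq:wrap}, this residue is $\tau_S|I\cap S|$ itself if $|I\cap S|\le|S|-1$, and $\tau_S|S|-p_S$ if $S\subseteq I$. With $[S\subseteq I]$ equal to $1$ if $S\subseteq I$ and to $0$ otherwise,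
\begin{equation}\label{eq:jS}
j_S=\tau_S|I\cap S|-p_S\,[S\subseteq I]\qquad(S\in\mathcal V).
\end{equation}
We compute the group sum of the subfamily. By the definition of $c_i$,
\[
\sum_{i\in I}c_i=|I|g_1-\sum_{S\in\mathcal V}\tau_S|I\cap S|\,c_S ,
\]
and therefore, by \eqref{eq:jS} and then \eqref{eq:cS},
\begin{align*}
\sum_{i\in I}c_i+\sum_{S\in\mathcal V}j_Sc_S
&=|I|g_1+\sum_{S\in\mathcal V}\bigl(j_S-\tau_S|I\cap S|\bigr)c_S
=|I|g_1-\sum_{S\in\mathcal V,\,S\subseteq I}p_Sc_S\\
&=|I|g_1+\sum_{S\in\mathcal V,\,S\subseteq I}g_{|S|}
=\sum_{j=1}^d\binom{|I|}j g_j=h(|I|).
\end{align*}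
If $I\ne\emptyset$, then $1\le|I|\le L$ and the group sum $h(|I|)$ is nonzero. If $I=\emptyset$, then \eqref{eq:jS} gives $j_S=0$ for all $S$ (the sets $S$ are nonempty), so the subfamily is empty. Thus no nonempty integral subfamily has group sum $0$, and $\mathcal P(G,m)$ is false.
\end{proof}

\begin{remark}\label{rem:pgroup}
Let $G$ be a finite $p$-group. The proposition cannot contradict Theorem~\ref{thm:sun}, so every $h$ as in the proposition satisfies $L\le d\cdot d^*(G)$; otherwise $\mathcal P(G,d^*(G)+1)$ would be false. So $L/d$ is bounded in terms of $G$ alone. In a fixed finite group, unbounded $L/d$ must come from the interplay of two primes.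
\end{remark}

\section{Low-degree polynomials with few zeros}\label{sec:poly}

We now look for $h$ with $L/d$ large. With one prime $p$ there is a natural candidate: a polynomial of degree $P-1$, where $P$ is a power of $p$, that vanishes modulo $p$ exactly at the multiples of $P$. Its first positive zero is $P$, so $L=P-1=d$ and nothing is gained. But if we add such a polynomial for a power $P$ of $p$, placed in a subgroup of order $p$, to one for a power $Q$ of another prime $q$, placed in a subgroup of order $q$, then the sum vanishes only at the multiples of $PQ$, while its degree is still only $\max(P,Q)-1$. So $L=PQ-1$, and $L/d\ge\min(P,Q)$, which is as large as we wish.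

\begin{lemma}\label{lem:poly}
Let $p\ne q$ be primes, let $u,v$ be elements of orders $p,q$ in an abelian group, let $P>1$ be a power of $p$ and $Q>1$ a power of $q$, and let $d=\max(P,Q)-1$. There are $g_1,\dots,g_d\in\langle u\rangle+\langle v\rangle$ such that for all integers $k\ge1$
\[
\sum_{j=1}^d\binom kj g_j=0\quad\Longleftrightarrow\quad PQ\mid k .
\]
\end{lemma}

\begin{proof}
For integers $w\ge1$ and $k\ge1$ put $F_w(k)=\binom{k-1}w-(-1)^w$. We need its expansion in the binomials $\binom kj$ with $j\ge1$. Vandermonde's identity $\binom{x+y}w=\sum_{j=0}^w\binom xj\binom y{w-j}$ holds for all integers $x,y$. With $x=k$, $y=-1$ and $\binom{-1}i=(-1)^i$ it gives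
\begin{equation}\label{eq:F}
F_w(k)=\sum_{j=1}^w(-1)^{w-j}\binom kj ,
\end{equation}
the term $j=0$ being $(-1)^w$.

We claim that
\begin{equation}\label{eq:div}
p\mid F_{P-1}(k)\ \Longleftrightarrow\ P\mid k .
\end{equation}
Recall Lucas' theorem: if $n=\sum_in_ip^i$ and $w=\sum_iw_ip^i$ with digits in $[0,p-1]$, then $\binom nw\equiv\prod_i\binom{n_i}{w_i}\pmod p$. Let $P=p^a$. The base-$p$ expansion of $P-1$ has exactly $a$ digits, all equal to $p-1$. For $0\le e\le p-1$ the number $\binom e{p-1}$ is $1$ if $e=p-1$ and $0$ otherwise. Hence $\binom{k-1}{P-1}\equiv1\pmod p$ if the last $a$ digits of $k-1$ all equal $p-1$, that is, if $k-1\equiv P-1\pmod P$, or $P\mid k$. Otherwise $\binom{k-1}{P-1}\equiv0\pmod p$. Moreover $(-1)^{P-1}\equiv1\pmod p$: for odd $p$ the exponent is even, and for $p=2$ we have $-1\equiv1$. So $F_{P-1}(k)$ is congruent to $0$ modulo $p$ if $P\mid k$ and to $-1$ otherwise, which is \eqref{eq:div}. In the same way, $q\mid F_{Q-1}(k)$ if and only if $Q\mid k$.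

For $1\le j\le d$ let
\[
g_j=[j\le P-1]\,(-1)^{P-1-j}u+[j\le Q-1]\,(-1)^{Q-1-j}v ,
\]
where a bracket is $1$ if the condition in it holds and $0$ otherwise. By \eqref{eq:F},
\[
\sum_{j=1}^d\binom kj g_j=F_{P-1}(k)\,u+F_{Q-1}(k)\,v .
\]
The orders $p$ and $q$ are distinct primes, so $\langle u\rangle\cap\langle v\rangle=0$, and the right side is $0$ if and only if $p\mid F_{P-1}(k)$ and $q\mid F_{Q-1}(k)$. By \eqref{eq:div} and its analogue this means $P\mid k$ and $Q\mid k$, that is, $PQ\mid k$.
\end{proof}

For $P=2$, $Q=3$ and $u=3$, $v=2$ in $\mathbb Z_6$, the proof gives $g_1=3-2=1$ and $g_2=2$, hence $h(k)=k+2\binom k2=k^2$. This is the polynomial of Section~\ref{sec:small}.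

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $u,v\in G$ have distinct prime orders $p,q$, and let $m\ge1$. Choose powers $P>1$ of $p$ and $Q>1$ of $q$ with $P,Q\ge m$, and put
\[
d=\max(P,Q)-1,\qquad L=(m-1)d+1 .
\]
As $P\ne Q$, we have $\max(P,Q)\ge3$ and $d\ge2$. Since $\min(P,Q)\ge m$,
\[
L\le(m-1)\max(P,Q)+1<m\max(P,Q)\le PQ .
\]
So the polynomial $h$ given by Lemma~\ref{lem:poly} does not vanish at any of $1,\dots,L$, and its coefficients $g_j$ have finite order. Proposition~\ref{prop:reduction} applies and shows that $\mathcal P(G,m)$ is false, with squarefree moduli and numerators prime to them. If $m\ge2$, then $L\ge d+1\ge3$, so the classes are pairwise distinct.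
\end{proof}

\noindent\textbf{The case $G=\mathbb Z_6$, $m=6$.} Here we may take $P=8$, $Q=9$, so $d=8$ and $L=41<72$. With $u=3$ and $v=2$ we get $g_j=(-1)^{j-1}$ for $1\le j\le7$ and $g_8=2$, so, by \eqref{eq:F},
\[
h(k)=\sum_{j=1}^7(-1)^{j-1}\binom kj+2\binom k8=1+\binom{k-1}7+2\binom k8\quad\text{in }\mathbb Z_6
\]
for $k\ge1$. This is zero exactly when $72\mid k$. The resulting system has $41$ switches and one block for each set of $2$ to $8$ of them. It is a $6$-cover that violates Conjecture~\ref{conj}, since $D(\mathbb Z_6)=6$.

\section{All abelian groups}\label{sec:class}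

\begin{proof}[Proof of Theorem~\ref{thm:class}]
\emph{Finite $p$-groups, $m\ge D(G)$.} By Olson's theorem $D(G)=d^*(G)+1$, so Theorem~\ref{thm:sun} is the statement $\mathcal P(G,D(G))$, and $\mathcal P(G,m)$ follows for all $m\ge D(G)$.

For the trivial group, where $d^*(G)=0$ and $D(G)=1$, here is a direct argument. Let $\{a_s(n_s)\}_{s=1}^k$ be a cover of $\mathbb Z$ (that is, a $1$-cover) and let $m_1,\dots,m_k\in\mathbb Z$. For every $x\in\mathbb Z$,
\[
\prod_{s=1}^k\Bigl(1-e^{2\pi i(x-a_s)m_s/n_s}\Bigr)=0,
\]
since the factor belonging to a class that contains $x$ vanishes. Expand the product. The set $I\subseteq[1,k]$ contributes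
\[
(-1)^{|I|}e^{-2\pi i\sum_{s\in I}a_sm_s/n_s}\,e^{2\pi ix\theta_I},\qquad \theta_I=\sum_{s\in I}\frac{m_s}{n_s} .
\]
Let $N$ be the least common multiple of $n_1,\dots,n_k$. As $N\theta_I\in\mathbb Z$, the average of $e^{2\pi ix\theta_I}$ over $x$ modulo $N$ is $1$ if $\theta_I\in\mathbb Z$ and $0$ otherwise. Averaging the expansion therefore gives
\[
\sum_{I:\ \theta_I\in\mathbb Z}(-1)^{|I|}e^{-2\pi i\sum_{s\in I}a_sm_s/n_s}=0 .
\]
The term $I=\emptyset$ equals $1$, so $\theta_I\in\mathbb Z$ for some nonempty $I$.

\emph{Finite groups, $1\le m<D(G)$.} By the minimality of $D(G)$ there is a sequence of $D(G)-1$ elements without a nonempty zero-sum subsequence, and its first $m$ terms have the same property. Attach them to $m$ copies of $0(1)$. This $m$-cover violates $\mathcal P(G,m)$, and (i) is proved.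

\emph{Groups that are not finite $p$-groups.} Let $m\ge1$. There are three cases.

If $G$ has an element $g$ of infinite order, attach $g$ to each of $m$ copies of $0(1)$. The sum of $j\ge1$ copies of $g$ is $jg\ne0$.

If $G$ is an infinite torsion group, its finitely generated subgroups are finite, hence proper. So we can choose $g_1\ne0$ and then inductively $g_{t+1}\notin\langle g_1,\dots,g_t\rangle$. If a nonempty subsequence of $g_1,\dots,g_m$ with largest index $t$ had sum $0$, then $g_t$ would lie in $\langle g_1,\dots,g_{t-1}\rangle$ (the trivial group if $t=1$), a contradiction. Attach $g_1,\dots,g_m$ to $m$ copies of $0(1)$.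

If $G$ is finite and not a $p$-group, two distinct primes divide $|G|$. By Cauchy's theorem $G$ contains elements of these two orders, and Theorem~\ref{thm:main} applies.

In each case $\mathcal P(G,m)$ fails, which proves (ii).
\end{proof}

\begin{thebibliography}{9}

\bibitem{Olson}
Olson, \emph{A combinatorial problem on finite Abelian groups I}, J. Number Theory \textbf{1} (1969), 8--10.

\bibitem{Sun}
Zhi-Wei Sun, \emph{Zero-sum problems for abelian $p$-groups and covers of the integers by residue classes}, arXiv:math/0305369 (2003).

\end{thebibliography}

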